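# A bounded component of the escaping set of a transcendental Hénon map

## 1. The theorem and the meaning of its clauses

Throughout, $f:\mathbb C\to\mathbb C$ is entire, $\delta\in\mathbb C\setminus\{0\}$, and
$$F(z,w)=(f(z)-\delta w,\;z).$$
We use the max norm $\|\cdot\|$ on $\mathbb C^2$, and $\mathbb D$ is the open unit disc. If $f$ is transcendental (entire and not a polynomial), $F$ is called a transcendental Hénon map. It is a holomorphic automorphism of $\mathbb C^2$, with inverse $(u,v)\mapsto (v,\,(f(v)-u)/\delta)$. The escaping set is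
$$I_F=\{p\in\mathbb C^2:\ \|F^n(p)\|\to\infty\}.$$

**Theorem 1.** Let $0<|\delta|<1$. There are an entire transcendental $f$, a constant $C$, and a bounded open set $\Omega\subset\mathbb C^2$ biholomorphic to the bidisc $\mathbb D^2$, such that for $F(z,w)=(f(z)-\delta w,z)$:

1. $\|F^n\|\to\infty$ locally uniformly on $\Omega$;
2. $\liminf_n\|F^n(v)\|\le C$ for every $v\in\partial\Omega$; hence $\partial\Omega\cap I_F=\emptyset$.

Consequently $\Omega$ is a connected component of $I_F$, and it is bounded. The sets $F^n(\Omega)$, $n\in\mathbb Z$, are pairwise distinct bounded components of $I_F$. Moreover $\Omega$ is a wandering Fatou component, where normality means: every sequence of iterates has a subsequence that converges locally uniformly to a holomorphic map into $\mathbb C^2$ or diverges locally uniformly to $\infty$.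

The theorem answers a question from Arosio, Benini, Fornæss and Peters, "Dynamics of transcendental Hénon maps-II", arXiv:1905.11557 (2019). It is known that $I_F\ne\emptyset$ for every transcendental Hénon map. The question is whether every point of $I_F$ is connected to infinity, that is, whether every connected component of $I_F$ is unbounded. This is the analogue of Eremenko's conjecture for transcendental entire functions of one variable. By Theorem 1 the answer is no: for each $\delta$ with $0<|\delta|<1$ some $f$ gives a bounded component. Nothing is claimed for $|\delta|\ge1$.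

The Fatou set of $F$ is the set of points that have a neighbourhood on which the iterates are normal in the sense of the theorem. A Fatou component is a connected component of the Fatou set, and it is wandering if its images $F^n(\Omega)$ are pairwise distinct.

A linear map shows these notions at work, although its $f$ is a polynomial and so it is outside the question. Take $f(z)=(2+\frac\delta2)z$ with $0<|\delta|<1$. The vectors $(2,1)$ and $(\frac\delta2,1)$ are eigenvectors of $F$ for the eigenvalues $2$ and $\frac\delta2$, because $\mu=2,\frac\delta2$ solve $\mu^2=(2+\frac\delta2)\mu-\delta$ and $F(\mu,1)=(\mu^2,\mu)$ for such $\mu$. Writing $p=a(2,1)+b(\frac\delta2,1)$ we get $F^n(p)=2^na(2,1)+(\frac\delta2)^nb(\frac\delta2,1)$. So $I_F=\{a\ne0\}$, which is connected and unbounded. Near a point with $a=0$ the iterates are not normal: on every neighbourhood a subsequence can neither diverge locally uniformly (it is bounded where $a=0$) nor converge to a map into $\mathbb C^2$ (it diverges where $a\neq0$). The same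 argument will show at the end that $\partial\Omega$ misses the Fatou set.

Why do 1 and 2 make $\Omega$ a component of $I_F$? A connected subset of $I_F$ that meets $\Omega$ cannot leave it without meeting $\partial\Omega$, and $\partial\Omega$ contains no escaping point. So the whole task is to build an $f$ for which a bidisc escapes while each of its boundary points returns to one fixed bounded set infinitely often.

## 2. Four computations with the scalar recursion

Put $\tau=-\delta$ and $q=|\tau|\in(0,1)$. An orbit of $F$ is the same as a sequence with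
$$F^m(z_0,z_{-1})=(z_m,z_{m-1}),\qquad z_{m+1}=f(z_m)+\tau z_{m-1}.\tag{1}$$

An escaping orbit by hand. Let $f(z)=(1+\delta)z+(1-\delta)+\sin(2\pi z)$, which is transcendental. For an integer $m$,
$$F(m,m-1)=\big((1+\delta)m+1-\delta-\delta(m-1),\,m\big)=(m+1,m).$$
So $(1,0)\in I_F$.

Constant values transport a bidisc. Let $\sigma_i=\tau\sigma_{i-2}$ and suppose $f=c_{i+1}-\tau c_{i-1}$ on a disc around $c_i$ that contains all the points $c_i+\sigma_iu$ which occur. If $z_{i-1}=c_{i-1}+\sigma_{i-1}u'$ and $z_i=c_i+\sigma_iu$, then by (1)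
$$z_{i+1}=c_{i+1}-\tau c_{i-1}+\tau(c_{i-1}+\sigma_{i-1}u')=c_{i+1}+\sigma_{i+1}u'.$$
The two coordinates $U_1,U_2$ of a bidisc thus appear alternately, each shrunk by $q$ every second step. With $|c_i|\to\infty$ this would give an open set of escaping points. It does not give a bounded component: if the discs are a little larger than needed, a whole neighbourhood of the closed bidisc is transported too. The boundary points have to be brought back on purpose.

A detour can be undone. Let $\varphi$ be holomorphic and $z_2=\varphi(z_1)+\tau z_0$, so $f=\varphi$ where $z_1$ lives. Let $f=M_1$ (a constant) where $z_2$ lives, so $z_3=M_1+\tau z_1$. Finally let $f(M_1+\tau z)=M_2-\tau\varphi(z)$. Then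
$$z_4=M_2-\tau\varphi(z_1)+\tau z_2=M_2+\tau^2z_0.$$
So $(z_4,z_3)=(M_2+\tau^2z_0,\;M_1+\tau z_1)$ is affine in $(z_1,z_0)$, whatever $\varphi$ was. A recursion of second order can be run backwards at new places.

A logarithm pulls a disc into a half-strip. For $|\omega|=1$, $0<t\le\frac14$ put
$$x(A)=\tfrac i8\log\frac{1+t-\bar\omega A}{t},\qquad |A|<1+t,$$
with the principal logarithm (the argument has positive real part). Then $x(\omega)=0$, while $x(0)=\frac i8\log(1+\frac1t)$ is high up if $t$ is small. If $|A|\le1+\frac t2$, then $\operatorname{Re}(1+t-\bar\omega A)\ge\frac t2$. Hence $|\operatorname{Re}x|\le\frac\pi{16}<\frac14$ and $\operatorname{Im}x\ge-\frac{\log2}8>-\frac14$. Points with $A$ near $\omega$ are at the bottom, and points with $|A|\le1-\zeta$ are at height at least $\frac18\log\frac\zeta t$. This is how a small part of the boundary of a bidisc can be brought near a bounded set while the interior stays far away.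

## 3. Private strips fail, the shared lane drifts

We want $f=\lim f_k$, where stage $k$ changes $f_{k-1}$ by at most $2^{-k}$ on a disc $\bar B(0,R_k)$, $R_k\to\infty$. In stage $k$ a piece of the boundary near $A=\omega_k$ should come back to a fixed bounded set, by the logarithm above, and afterwards the detour should be undone by mirroring.

The first thing to try is to give each stage its own half-strip with its bottom near a fixed point $\alpha_0$, and to prescribe $f$ there so that the strip is carried on to a fresh place. This stops at once. From some stage on, $\bar B(0,R_k)$ contains $\alpha_0$ and as long a part of the strip as we like, and there $f$ may no longer be prescribed. So $f$ must act on the half-strip $A_0$ in the same way for all stages.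

Let us see what this forces, with $f$ constant on $A_0$ and on a disc around a point $\beta_0$. Write $a_0\in A_0$ for the point in the strip and $b_0$ near $\beta_0$ for the one just before. Then $b_1=f(a_0)+\tau b_0$ lies near a point $\beta_1$ which does not depend on the stage. If $f$ is constant near $\beta_1$, then $a_1=f(b_1)+\tau a_0$ runs through a half-strip again, now multiplied by $\tau$. Backwards, $a_{-1}=(a_0-f(b_0))/\tau$ also runs through a half-strip. We get a bi-infinite sequence of half-strips $A_j$ and points $\beta_j$, $j\in\mathbb Z$, the lane, which has to be laid out once and for all. Only the entry into the lane at an index $-N_k$ and the exit at an index $J_k+1$ can be chosen in stage $k$, and both must happen outside $\bar B(0,R_k)$, so $N_k,J_k\to\infty$.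

How does stage $k$ leave the lane at $J_k$ while all later stages stay in it? They visit the same $A_{J_k}$, so only the other coordinate, near $\beta_j$, can tell them apart. Write $b_j=\beta_j+\tau^jy_j$. If $f$ is exactly constant on the pieces, $y_j$ does not depend on $j$. Let stage $k$ enter with offset $b_{-N_k}-\beta_{-N_k}\approx g$ for a number $g\in(1,\frac1q)$. This is outside a reserved disc of radius $1$, and one round later the offset is about $qg<1$, inside it. Then $y\approx\tau^{N_k}g$. Later stages have a much larger $N$, hence a much smaller $y$, and $\tau^{N_k}g$ can be separated from them at index $J_k+1$. This is where $|\delta|<1$ is used.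

But $f$ is an entire function that only approximates constants. The true relation is $y_{J+1}=y_{-N}+\sum_j\hat e_j(x_j)$ with errors $\hat e_j$ that were fixed in earlier stages, before $N=N_k$ was chosen. Nothing makes their sum small compared with $q^{N}g$. Here the plain scheme breaks down.

The remedy is this. If an orbit enters with offset exactly $g$, the accumulated $y_J$ is a holomorphic function $\Phi(x_J)$ of its position in the last half-strip, which lies outside $\bar B(0,R_k)$, where $f$ is still free. So on $A_J$ we prescribe not a constant but the constant corrected by $\tau^{J+1}(y^\circ-\Phi(x))$, where $y^\circ=\tau^Ng$. Orbits with the same $x_J$ but different entries have nearly the same difference of $y$ at the end as at the start. Hence after the correction stage $k$ exits near $y^\circ$, and every later orbit comes out with a much smaller $y$. The correction serves all future stages. Its cost is a small loss of domain, which we account for with decreasing widths $s_i,r_i\to2$.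

## 4. Approximation on unbounded families of convex sets

A hole of a closed set is a bounded component of its complement. For example, the arc $\{2e^{i\theta}:\frac1{10}\le\theta\le2\pi-\frac1{10}\}$ has no hole. Its union with $\bar D(2,1)$ has one: the union contains the circle $|z|=2$, since the missing points are at distance less than $0.2$ from $2$, and it does not contain $0$.

We quote Arakelyan's theorem in the form of Rosay–Rudin, Amer. Math. Monthly 96 (1989). Let $E\subset\mathbb C$ be closed without holes and such that for every closed disc $D$ the union of the holes of $E\cup D$ is bounded. Then every function continuous on $E$ and holomorphic in $\operatorname{int}E$ is a uniform limit on $E$ of entire functions. We also use Janiszewski's theorem: two compact plane sets that do not separate the plane and have connected (possibly empty) intersection have a union that does not separate the plane.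

**Lemma 2.** Let $E=\bar B\cup\bigcup_iC_i$, with $\{C_i\}$ a locally finite family of pairwise disjoint closed convex sets and $\bar B=\bar B(0,r)$ or $\bar B=\emptyset$. Let $h$ be holomorphic near $E$ and $\varpi:E\to(0,\infty)$ locally constant. Then there is an entire $f$ with $|f-h|<\varpi$ on $E$.

**Step 1: $E$ has no holes.** This is the first hypothesis of Arakelyan's theorem. Suppose $W$ is a hole, and let $Q=\bar B(0,R)\supset\overline W$ with $R>r$. Put $X=E\cap Q=\bar B\cup\bigcup_i(C_i\cap Q)$. By local finiteness this is a finite union of compact convex sets. Since $\partial W\subset E\cap Q=X$ and $W\cap X=\emptyset$, $W$ is a bounded component of $\mathbb C\setminus X$. Now add the sets $C_i\cap Q$ to $\bar B$ one at a time. The $C_i$ are disjoint, so each added set meets the previous union in $C_i\cap\bar B$, which is convex, hence connected or empty. By Janiszewski's theorem no separation arises, so $X$ does not separate the plane, a contradiction.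

**Step 2: the holes of $E\cup D$ are bounded together.** This is the second hypothesis. Take $R>r$ with $D\subset\bar B(0,R)$. By Step 1, applied with $\bar B(0,R)$ in place of $\bar B$, the set $E\cup\bar B(0,R)$ has no holes. Suppose a hole $W$ of $E\cup D$ contains a point outside $\bar B(0,R)$. This point lies in a component of $\mathbb C\setminus(E\cup\bar B(0,R))$. That component is unbounded, is connected and avoids $E\cup D$, so it is contained in $W$, a contradiction. So all holes of $E\cup D$ lie in $\bar B(0,R)$.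

**Step 3: from uniform error to error $\varpi$.** Arakelyan's theorem only gives a constant error, so we apply it twice. The function $\log\varpi$ is locally constant on $E$; take $\varphi$ entire with $|\varphi-\log\varpi|<1$ on $E$. Then take $G$ entire with $|G-he^{-\varphi}|<e^{-1}$ on $E$ and put $f=e^\varphi G$. On $E$,
$$|f-h|=e^{\operatorname{Re}\varphi}|G-he^{-\varphi}|<e^{\operatorname{Re}\varphi-1}<\varpi.\qquad\square$$

## 5. Laying out the lane

We fix constants:
$$g=\tfrac12\Big(1+\tfrac1q\Big)\in\Big(1,\tfrac1q\Big),\qquad \varsigma=\tfrac{1-q}8,\qquad qg=\tfrac{1+q}{2}=1-4\varsigma,\qquad \kappa=\tfrac1{100},$$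
and an integer $n_*\ge1$ with $q^{n_*}\le\frac1{64}$. For $q=\frac12$, for instance, $g=\frac32$, $\varsigma=\frac1{16}$, $n_*=6$. Let
$$S_s=\{x\in\mathbb C:|\operatorname{Re}x|\le s,\ \operatorname{Im}x\ge-s\},$$
so $S_s+\bar D(0,\eta)\subset S_{s+\eta}$; also, the distance from $S_s$ to the complement of $S_{s'}$ is $s'-s$ for $s'>s$. Put $P(r)=\{U\in\mathbb C^2:\|U\|\le r\}$.

**Lemma 3.** There are $\alpha_j,\beta_j\in\mathbb C$ $(j\in\mathbb Z)$ and closed discs $\Lambda_d$ of radius $d$ $(d=1,2,\dots)$ such that the sets $A_j=\alpha_j+\tau^jS_4$, $\hat B_j=\bar D(\beta_j,2/q)$ and $\Lambda_d$ are pairwise disjoint and form a locally finite family.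

**Proof.** Enumerate the objects and place them one by one, the $i$-th outside $B(0,i)$. This gives local finiteness. Suppose finitely many are placed.

To place a disc, choose a unit vector $e$ different from the directions of the placed half-strips. A half-strip of direction $d\ne e$ lies within bounded distance of the ray $\mathbb R_+d$, and $\operatorname{dist}(te,\mathbb R_+d)=t\operatorname{dist}(e,\mathbb R_+d)\to\infty$ as $t\to\infty$. So the centre $te$ works for large $t$.

To place a half-strip of direction $d$ and width $b$, choose a band $\{|\operatorname{Im}(x\bar d)-s|\le b/2\}$ disjoint from the placed half-strips of direction $d$. A placed half-strip of direction $d'\ne\pm d$ meets this band in a bounded set, and so does a placed disc. On a placed half-strip of direction $-d$ the function $\operatorname{Re}(x\bar d)$ is bounded above. So for large $t$ the new half-strip can be put into the part $\{\operatorname{Re}(x\bar d)\ge t\}$ of the band. $\square$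

The discs $\Lambda_d$ are parking places; by local finiteness only finitely many of them meet a given ball. On the other sets define the ideal, piecewise constant map
$$h=\beta_{j+1}-\tau\beta_j\ \text{ on }A_j,\qquad h=\alpha_j-\tau\alpha_{j-1}\ \text{ on }\hat B_j .$$
For entire $f$ put $e=f-h$ on these sets, and
$$\hat e_j(x)=\tau^{-j-1}e(\alpha_j+\tau^jx),\qquad\hat d_j(y)=\tau^{-j}e(\beta_j+\tau^jy).$$
Each of these extends to an entire function, since $h$ is constant on each piece. We write $\hat e_j[f],\hat d_j[f]$ when the dependence on $f$ matters. Up to a shift of time write $a_j=z_{2j}=\alpha_j+\tau^jx_j$ and $b_j=z_{2j-1}=\beta_j+\tau^jy_j$. The recursion (1) says $a_j=f(b_j)+\tau a_{j-1}$ and $b_{j+1}=f(a_j)+\tau b_j$. Inserting,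
$$\alpha_j+\tau^jx_j=\alpha_j-\tau\alpha_{j-1}+e(b_j)+\tau\alpha_{j-1}+\tau^jx_{j-1},$$
and similarly for $b_{j+1}$. So as long as the points stay in the respective sets,
$$x_j=x_{j-1}+\hat d_j(y_j),\qquad y_{j+1}=y_j+\hat e_j(x_j).\tag{2}$$
The true offset $o_j=b_j-\beta_j=\tau^jy_j$ satisfies
$$o_{j+1}=\tau o_j+e(a_j).\tag{3}$$

## 6. Pieces, cores and conditions of level $k$

**Definition (structure of level $k$).** Integers $0=N_0<\dots<N_k$ and $0=J_0<\dots<J_k$ such that, with $y_i^\circ=\tau^{N_i}g$, for $1\le i\le k$: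
$$N_i\ge N_{i-1}+n_*,\quad q^{N_i}(g+1)\le\tfrac14,\quad|y_i^\circ|\le\kappa2^{-2i-12},\quad J_i\ge J_{i-1}+2,\quad J_i\ge2i+4 .$$
Put $s_i=2+2^{-i}$ and $r_i=s_i-2^{-i-2}=2+\frac34\,2^{-i}$. In this section $\{J_i\}$ means $\{J_1,\dots,J_k\}$. The pieces $A_j^k\subset A_j$, $B_j^k\subset\hat B_j$ and their cores $X_j$, $Y_j$ are as follows.

* If $j\notin\{J_i\}$: $A_j^k=\alpha_j+\tau^jS_4$ and $X_j=S_3$. If $j=J_i$: $A_{J_i}^k=\alpha_{J_i}+\tau^{J_i}S_{s_i}$ and $X_{J_i}=S_{r_i}$.
* If $j\notin\{J_i+1\}$: $B_j^k=\bar D(\beta_j,\min(1,q^j))$, with $Y_j=\{q^j|y|\le1-\varsigma\}$ for $j\le0$ and $Y_j=\{|y|\le\frac12\}$ for $j\ge1$. If $j=J_i+1$: $B_j^k=\bar D(\beta_j,\frac12q^j|y_i^\circ|)$ and $Y_j=\{|y|\le\frac14|y_i^\circ|\}$.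

All cores are convex, and $S_2\subset X_j$ always. Since $J_k\ge J_{k-1}+2$, passing from level $k-1$ to level $k$ changes only $A_{J_k},X_{J_k},B_{J_k+1},Y_{J_k+1}$, and these only shrink. Put
$$\varepsilon_j=\sup_{X_j}\max(|\hat e_j|,|\hat e_j'|),\qquad\eta_j=\sup_{Y_j}\max(|\hat d_j|,|\hat d_j'|).$$

**Definition (lane orbit).** A lane orbit of $f$ from $-N$ to $J$ is a solution of (2) with $x_j\in X_j$ for $-N\le j\le J$ and $y_j\in Y_j$ for $-N<j\le J$. Here $y_{-N}$ is arbitrary, the first relation of (2) is required for $-N<j\le J$ and the second for $-N\le j<J$.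

An example with the ideal map: if $f$ is replaced by $h$, all $\hat e_j,\hat d_j$ vanish and lane orbits are constant, $x_j=x$, $y_j=y$. With $y=\tau^Ng$, $N\ge N_k+n_*$ and $q^N(g+1)\le\frac14$, the conditions $y\in Y_j$ hold. For $-N<j\le0$ we have $q^{j+N}g\le qg=1-4\varsigma$. For other $j\ge1$, $q^Ng\le\frac14$. For $j=J_i+1$, $q^Ng\le\frac1{64}q^{N_i}g$.

**Definition (conditions on $f$).**

* (B1) $\varepsilon_j\le\kappa2^{-|j|-11}$ for $j\notin\{J_i\}$; $\varepsilon_{J_i}\le\kappa2^{-i-4}$; $\eta_j\le\kappa2^{-|j|-11}$ for all $j$.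
* (B2) $|f-h|\le(1-q)^2/64$ on $\alpha_j+\tau^jS_3$ for $j\le-1$.
* (B3)$_i$ For every $\xi\in S_{r_i}$ there is a lane orbit from $-N_i$ to $J_i$ with $y_{-N_i}=y_i^\circ$, $x_{J_i}=\xi$ and $|y_{J_i}+\hat e_{J_i}(\xi)-y_i^\circ|\le|y_i^\circ|/32$.

Condition (B3)$_i$ remembers the correction of stage $i$: what enters with offset $g$ at $-N_i$ comes out of $A_{J_i}$ with $y$ close to $y_i^\circ$ again. As $\sum_j2^{-|j|}=3$ and $\sum_{i\ge1}2^{-i-4}=\frac1{16}$, (B1) gives
$$\sum_j\varepsilon_j+\sum_j\eta_j\le2\cdot3\kappa2^{-11}+\tfrac\kappa{16}\le\kappa,\qquad\sum_{j>J_i}\eta_j\le\kappa2^{-J_i-11}\le2^{-i-4}.\tag{4}$$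

## 7. Orbits along the lane

The first lemma makes precise that differences in $y$ are carried along the lane almost unchanged.

**Lemma 4.** Let $f$ satisfy (B1), let $\tilde f$ be entire, and let $(x_j,y_j)$, $(\tilde x_j,\tilde y_j)$ be lane orbits from $-N$ to $J$ of $f$ and $\tilde f$. Suppose $|\hat e_j[f]-\hat e_j[\tilde f]|\le\nu$ on $X_j$ for $-N\le j<J$ and $|\hat d_j[f]-\hat d_j[\tilde f]|\le\nu$ on $Y_j$ for $-N<j\le J$. Let $\Delta$ denote differences and $\ell=N+J+1$.

(i) If $\Delta x_J=0$, then $|\Delta y_J-\Delta y_{-N}|\le\kappa|\Delta y_{-N}|+3\ell\nu$.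

(ii) If $f=\tilde f$ and $\Delta y_{-N}=0$, then $|\Delta y_j|\le2\kappa|\Delta x_J|$ for all $j$.

Only the cores $X_j$, $j<J$, and $Y_j$, $-N<j\le J$, are used; $X_J$ plays no role and may be different for the two orbits.

**Proof.** Let $D=\max_j|\Delta y_j|$. Summing (2),
$$x_j=x_J-\sum_{i=j+1}^J\hat d_i(y_i),\qquad y_j=y_{-N}+\sum_{i=-N}^{j-1}\hat e_i(x_i).$$
The cores are convex, so $\hat d_i$ is $\eta_i$-Lipschitz on $Y_i$ and $\hat e_i$ is $\varepsilon_i$-Lipschitz on $X_i$. Replacing $f$ by $\tilde f$ costs $\nu$ per term. With (4),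
$$|\Delta x_j|\le|\Delta x_J|+\kappa D+\ell\nu,\qquad|\Delta y_j-\Delta y_{-N}|\le\kappa\max_{i<J}|\Delta x_i|+\ell\nu .$$
In (ii) we may take $\nu=0$, so $D\le\kappa(|\Delta x_J|+\kappa D)$ and $D\le2\kappa|\Delta x_J|$. In (i), $|\Delta y_j-\Delta y_{-N}|\le\kappa^2D+1.01\,\ell\nu$, so $D\le1.01(|\Delta y_{-N}|+1.01\,\ell\nu)$. Inserting this in the previous bound gives (i), because $1.01\kappa^2\le\kappa$ and $1.01^2\kappa^2+1.01\le3$. $\square$

**Lemma 5.** Let $f$ satisfy (B1) and (B3)$_i$. For every lane orbit from $-N_i$ to $J_i$ with $|y_{-N_i}|\le|y_i^\circ|/32$ we have $|y_{J_i}+\hat e_{J_i}(x_{J_i})|\le|y_i^\circ|/8$.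

**Proof.** Compare with the orbit in (B3)$_i$ for $\xi=x_{J_i}$, by Lemma 4(i) with $\nu=0$. The difference of the entries is $y_{-N_i}-y_i^\circ$, of modulus at most $\frac{33}{32}|y_i^\circ|$. So the quantity equals
$$(y_i^\circ+\rho)+(y_{-N_i}-y_i^\circ)+\theta=\rho+y_{-N_i}+\theta,\qquad|\rho|\le\tfrac1{32}|y_i^\circ|,\quad|\theta|\le\tfrac{33}{32}\kappa|y_i^\circ|,$$
and $\frac1{32}+\frac1{32}+\frac{33}{3200}<\frac18$. $\square$

**Lemma 6.** Let $f$ satisfy (B1), (B2) (level $k$) and (B3)$_i$ for $i<l$, where $1\le l\le k+1$. Let $N\ge N_{l-1}+n_*$ and $q^N(g+1)\le\frac14$. Let $J=J_l$ if $l\le k$, and $J\ge J_{l-1}+2$ arbitrary if $l=k+1$.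

(i) Let $(x_j,y_j)$ be a lane orbit from $-N$ to some $m$, $-N\le m<J$, with $|o_{-N}|\le g+\varsigma$. Then $y_{m+1}:=y_m+\hat e_m(x_m)\in\operatorname{int}Y_{m+1}$, and $|y_{J_i+1}|\le|y_i^\circ|/8$ if $m=J_i$, $i<l$.

(ii) Let $\rho=r_l$ if $l\le k$, and $\rho=s_{k+1}+2^{-k-3}$ if $l=k+1$. For each $\xi\in S_\rho$ there is exactly one lane orbit from $-N$ to $J$ with $y_{-N}=\tau^Ng$ and $x_J=\xi$ (for $l=k+1$, with $X_J=S_3$). The function $\Phi(\xi):=y_J$ is holomorphic in $\operatorname{int}S_\rho$. Always $|\Phi-\tau^Ng|\le\sum_{j<J}\varepsilon_j$, and if $l\ge2$ then $|\Phi|\le|y_{l-1}^\circ|/8+\sum_{J_{l-1}<j<J}\varepsilon_j$.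

**Step 1: proof of (i).** We show that an orbit which enters at offset about $g$ cannot fall out of the lane. Since $J_i>0$, $X_j=S_3$ for $j\le-1$, and there (B2) bounds $e(a_j)$. Iterating (3) and summing a geometric series, for $-N<j\le\min(0,m+1)$,
$$|o_j|\le q^{j+N}(g+\varsigma)+\tfrac{1-q}{64}.\tag{5}$$
As $\frac{1-q}{64}=\frac\varsigma8$ and $j+N\ge1$, the right side is at most $q(g+\varsigma)+\frac\varsigma8\le1-4\varsigma+\varsigma+\frac\varsigma8<1-2\varsigma$. This settles $m+1\le0$.

If $m+1\ge1$ and $m\notin\{J_i\}$, then $Y_{m+1}=\{|y|\le\frac12\}$ and $|y_{m+1}|\le|y_{-N}|+\sum_j\varepsilon_j\le q^N(g+\varsigma)+\kappa<0.3$. This settles the second case.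

If $m=J_i$, then $i<l$ because $m<J$. As $N-N_i\ge n_*$, (5) with $j=-N_i$ gives
$$|o_{-N_i}|\le\tfrac1{64}(g+\varsigma+1-q)\le\tfrac g{32}.$$
The last step needs $\varsigma+1-q=\frac98(1-q)\le g$. For $q\ge\frac19$ the left side is $\le1<g$; for $q<\frac19$ it is at most $\frac98$ and $g>5$. So $|y_{-N_i}|=q^{N_i}|o_{-N_i}|\le|y_i^\circ|/32$. Lemma 5, applied to the part of the orbit from $-N_i$ to $J_i$, gives $|y_{J_i+1}|\le|y_i^\circ|/8$, which is inside $Y_{J_i+1}=\{|y|\le\frac14|y_i^\circ|\}$.

**Step 2: the widths.** For (ii) we go from $-N$ to $J$ on strips that shrink slowly, and must check that enough width is left at $J$. Put $\rho_{-N}=3$ and, for $-N\le j<J$, put $\rho_{j+1}=\rho_j-\eta_{j+1}$ if $j+1\notin\{J_i\}$ and $\rho_{J_i}=\min(\rho_{J_i-1}-\eta_{J_i},r_i)$. Then $S_{\rho_j}\subset X_j$.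

We claim $\rho_J\ge\rho$. Before a possible cut at $J_1$ the value is at least $3-\kappa\ge s_1+2^{-3}>r_1$, so $\rho_{J_1}=r_1$ if $J_1\le J$. If $\rho_{J_i}=r_i$, then by (4) the value until the next cut (before cutting) is at least $r_i-2^{-i-4}=2+\frac{11}{16}2^{-i}$. This exceeds $s_{i+1}+2^{-i-3}=2+\frac{10}{16}2^{-i}>r_{i+1}$, so $\rho_{J_{i+1}}=r_{i+1}$ if $J_{i+1}\le J$. For $l\le k$ we get $\rho_J=r_l$, and for $l=k+1$ we get $\rho_J\ge s_{k+1}+2^{-k-3}$.

**Step 3: existence, uniqueness, holomorphy.** We prove by induction on $j$, $-N\le j\le J$: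

Claim$_j$: for each $\xi\in S_{\rho_j}$ there is a unique lane orbit from $-N$ to $j$ with $y_{-N}=\tau^Ng$, $x_j=\xi$, and $\Phi_j(\xi):=y_j$ is holomorphic in $\operatorname{int}S_{\rho_j}$.

Claim$_{-N}$ is trivial, with $\Phi_{-N}=\tau^Ng$. Assume Claim$_j$, $j<J$. By Lemma 4(ii), $\Phi_j$ is $2\kappa$-Lipschitz. For $x\in S_{\rho_j}$, part (i) gives $\Phi_j(x)+\hat e_j(x)\in Y_{j+1}$. So for $\xi\in S_{\rho_{j+1}}$ the map
$$T_\xi:x\mapsto\xi-\hat d_{j+1}\big(\Phi_j(x)+\hat e_j(x)\big)$$
is defined on $S_{\rho_j}$. It maps $S_{\rho_j}$ into $\bar D(\xi,\eta_{j+1})\subset S_{\rho_j}$ and has Lipschitz constant $\le\eta_{j+1}(2\kappa+\varepsilon_j)<1$. Let $x_j$ be its unique fixed point. Then $y_{j+1}=\Phi_j(x_j)+\hat e_j(x_j)$, $x_{j+1}=\xi$ extends the lane orbit belonging to $x_j$.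

For uniqueness, any lane orbit from $-N$ to $j+1$ with $y_{-N}=\tau^Ng$ and $x_{j+1}=\xi$ has $x_j=\xi-\hat d_{j+1}(y_{j+1})\in\bar D(\xi,\eta_{j+1})\subset S_{\rho_j}$. By Claim$_j$ its part up to $j$ is the orbit belonging to $x_j$, so $y_j=\Phi_j(x_j)$, and $x_j$ is the fixed point of $T_\xi$.

For holomorphy, let $\xi\in\operatorname{int}S_{\rho_{j+1}}$. Then $\bar D(\xi,\eta_{j+1})\subset\operatorname{int}S_{\rho_j}$, so the iterates $T_\xi^n(\xi)$ stay in $\operatorname{int}S_{\rho_j}$ and are holomorphic in $\xi$. They converge uniformly, at a geometric rate not depending on $\xi$. So $x_j$, and with it $\Phi_{j+1}(\xi)=\Phi_j(x_j)+\hat e_j(x_j)$, is holomorphic in $\xi$. This is Claim$_{j+1}$. For $j=J$, restricted to $S_\rho\subset S_{\rho_J}$, it gives existence and holomorphy in (ii). Uniqueness holds there too.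

**Step 4: bounds.** These will measure the correction. By (2), $\Phi-\tau^Ng=\sum_{-N\le j<J}\hat e_j(x_j)$, which gives the first bound. If $l\ge2$, then $J\ge J_{l-1}+2$ and $\Phi=y_{J_{l-1}+1}+\sum_{J_{l-1}<j<J}\hat e_j(x_j)$, where the first term is at most $|y_{l-1}^\circ|/8$ by (i). $\square$

## 8. Targets and inductive data

Fix targets $(\iota_k,\omega_k,t_k)_{k\ge1}$ with $\iota_k\in\{1,2\}$ and $|\omega_k|=1$, organised in consecutive finite blocks $m=1,2,\dots$. In block $m$ we have $t_k=\frac1{m+3}$, and for each $\iota\in\{1,2\}$ every point of the unit circle is within $t_k/8$ of some $\omega_k$ with $\iota_k=\iota$, $k$ in the block. (Use finite nets.) So $\frac14\ge t_k\to0$, non-increasing. Put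
$$\xi_0=\tfrac{t_1}{16},\qquad\xi_k=\min\Big(\tfrac{\xi_{k-1}}4,\tfrac{t_{k+1}}{16}\Big),\qquad\lambda_k=1-2^{-k-1},\qquad\lambda_k-\lambda_{k-1}=2^{-k-1}.$$

After stage $k$ we shall have a structure of level $k$, an entire $f_k$, $n_k\in\mathbb N$, $R_{k+1}\ge k+1$, and an affine bijection
$$L_k(U_1,U_2)=(c+\sigma U_a,\ c'+\sigma'U_{a'}),\qquad\{a,a'\}=\{1,2\},\ \sigma\sigma'\ne0 .$$
With $F_k(z,w)=(f_k(z)+\tau w,z)$ put
$$\theta_k=L_k^{-1}\circ F_k^{n_k},\qquad Q_k=\theta_k^{-1}(P(1+\xi_k)).$$
So $\theta_k$ is an automorphism of $\mathbb C^2$, $Q_k$ is compact, and after $n_k$ steps the set $Q_k$ has become, up to an affine map, a polydisc. We require: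

* (I1) $f_k$ satisfies (B1), (B2), (B3)$_i$ $(i\le k)$ with right-hand sides multiplied by $\lambda_k$;
* (I2) for $v\in Q_k$ the first coordinates of $F_k^m(v)$, $0\le m<n_k$, lie in a compact subset of $B(0,R_{k+1})$, and $\bar D(c,2|\sigma|)$ lies in a disc $\Lambda_d$ disjoint from $\bar B(0,R_{k+1})$;
* (I3) only finitely many $\Lambda_d$ have been used (the one in (I2) counts as used).

**Start, $k=0$.** Here we need $f_0$ close to $h$ on the whole lane. Apply Lemma 2 with no ball, $E=\bigcup_j(A_j\cup B_j^0)$ and $h$. If $|f_0-h|<\varpi$ on $E$, then $|\hat e_j|\le q^{-j-1}\varpi$ on $S_4$, and by Cauchy's estimate with radius $1$ the same bound holds for $|\hat e_j'|$ on $S_3$. Similarly $|\hat d_j|\le q^{-j}\varpi$ where $q^j|y|\le\min(1,q^j)$, and $|\hat d_j'|\le q^{-j}\varpi/d$ on $Y_j$, with $d=\varsigma q^{-j}$ for $j\le0$ and $d=\frac12$ for $j\ge1$. So with $\varpi$ small enough on each piece (I1) holds; (B3) is empty. Let $n_0=0$, $R_1=1$ and $L_0(U)=(c_0+U_1,U_2)$ with $\bar D(c_0,2)$ in some $\Lambda_d$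 disjoint from $\bar B(0,1)$.

## 9. The plan of stage $k$: entry, passage, mirror

Let $k\ge1$ and write $n=n_{k-1}$, $R=R_k$, $t=t_k$, $\omega=\omega_k$, $L_{k-1}(U)=(c_0+\sigma_0U_a,\ c_{-1}+\sigma_{-1}U_{a'})$. Let $A=U_{\iota_k}$, and let $B$ be the other coordinate. An unused position is an unused $\Lambda_d$ disjoint from $\bar B(0,R)$ and as large as needed; infinitely many are always available. We define a function $f^*$ on certain sets, and follow the planned orbits, which start at time $n$ from $L_{k-1}(U)$ with $U\in P(1+\frac t4)$.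

**Step 1: entry and exit indices.** They must lie where $f$ is still free. Choose $N=N_k$, $J=J_k$ so large that the level $k$ requirements hold and $\hat B_{-N}$, $A_J$, $\hat B_{J+1}$ do not meet $\bar B(0,R)$. Write $y^\circ=y_k^\circ=\tau^Ng$.

**Step 2: the correction on $A_J$.** It compensates the drift of the lane as described in Section 3. Apply Lemma 6(ii) to $f_{k-1}$ (level $k-1$, $l=k$). We get $\Phi$ on $S_\rho$, holomorphic in $\operatorname{int}S_\rho$, with $\rho=s_k+2^{-k-2}$. Near $A_J^k=\alpha_J+\tau^JS_{s_k}$ put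
$$f^*(\alpha_J+\tau^Jx)=\beta_{J+1}-\tau\beta_J+\tau^{J+1}(y^\circ-\Phi(x)),\qquad\text{i.e. }\ \hat e_J^*=y^\circ-\Phi .$$
We check that this is small enough for (B1). Let $\gamma_k=\sup_{S_\rho}|y^\circ-\Phi|$. If $k=1$, then $\gamma_1\le\sum_j\varepsilon_j\le3\kappa2^{-11}$. If $k\ge2$, the second bound of Lemma 6(ii), (B1), and $J_{k-1}\ge2k+2$ give
$$\gamma_k\le|y_k^\circ|+\tfrac18|y_{k-1}^\circ|+\kappa2^{-J_{k-1}-11}\le\kappa\big(2^{-2k-12}+2^{-2k-13}+2^{-2k-13}\big)=\kappa2^{-2k-11}.$$
Since $s_k-r_k=2^{-k-2}$, Cauchy's estimate shows that $\hat e_J^*$ and its derivative are bounded on $S_{r_k}$ by $2^{k+2}\gamma_k\le\kappa2^{-k-5}$. (For $k=1$: $8\cdot3\kappa2^{-11}=3\kappa2^{-8}\le\kappa2^{-6}$. For $k\ge2$: $2^{k+2}\kappa2^{-2k-11}=\kappa2^{-k-9}$.)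

**Step 3: preparation.** We bring the bidisc to the side door of the lane, small, and with the coordinate $A$ in front. Let $p\ge2$ have the parity for which $z_{n+p}$ carries $A$ below. Put $\sigma_i=\tau\sigma_{i-2}$ for $1\le i\le p$ and $\Delta_i=\bar D(c_i,|\sigma_i|(1+\frac t2))$ for $0\le i\le p-1$, where the centres $c_1,\dots,c_{p-1}$ are chosen such that $\Delta_1,\dots,\Delta_{p-1}$ lie in distinct unused positions; $c_p:=\beta_{-N}+g$. By (I2), $\Delta_0$ lies in a used $\Lambda_d$ disjoint from $\bar B(0,R)$. Put $f^*=c_{i+1}-\tau c_{i-1}$ near $\Delta_i$, $0\le i\le p-1$. By the transport computation of Section 2, $z_{n+i}=c_i+\sigma_iU_{(\cdot)}$ for $-1\le i\le p$, the coordinates alternating. With $s:=\sigma_p$,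
$$z_{n+p}=\beta_{-N}+g+sA,\qquad z_{n+p-1}=c_{p-1}+\sigma_{p-1}B .$$
Take $p$ so large that $|s|\le\min(\frac1{20},\frac\varsigma2,\frac{g-1}4)$ and $2q^{N+1}|\sigma_{p-1}|\le\frac18$.

**Step 4: entry.** Here the bidisc is pulled into the half-strip. Let $x(A)$ be the function of Section 2 for $\omega,t$; so $x(A)\in S_{1/4}$ for $|A|\le1+\frac t2$. Near $\Gamma=\bar D(c_p,|s|(1+\frac t2))$ put
$$f^*(c_p+sA)=\alpha_{-N}+\tau^{-N}x(A)-\tau c_{p-1}.$$
We have $\Gamma\subset\hat B_{-N}$, as $g+\frac1{20}\cdot\frac98<g+0.06<\frac2q$, and $\Gamma\cap B_{-N}^k=\emptyset$, as $B^k_{-N}$ has radius $1$ and $g-\frac98\cdot\frac{g-1}4>1$. Regard $z_{n+p}$ as $b_{-N}$. By (1) the next point is $a_{-N}=\alpha_{-N}+\tau^{-N}x_{-N}$ with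
$$x_{-N}=x(A)+\tau^{N+1}\sigma_{p-1}B\in S_{1/2},\qquad o_{-N}=g+sA,\quad|o_{-N}|\le g+\varsigma ,$$
since $|B|\le2$ makes the extra term at most $\frac18$.

**Step 5: passage.** We follow the orbits through the lane and find where they come out. Put $f^*=f_{k-1}$ near $\bar B(0,R)$, near all $A_j^k$ $(j\ne J)$ and near all $B_j^k$. From $-N$ to $J$ the $f^*$-orbit is a lane orbit of $f_{k-1}$ of level $k-1$, by induction: as long as this holds up to $m<J$, Lemma 6(i) gives $y_{m+1}\in\operatorname{int}Y_{m+1}$, and then $|x_{m+1}-x_{-N}|\le\sum_i\eta_i\le\kappa$ gives $x_{m+1}\in S_{1/2+\kappa}\subset\operatorname{int}S_1$. (For $m<J$ the point $a_m$ lies in $A_m^k$, $m\ne J$, and $b_{m+1}$ in $B_{m+1}^k$ with $m+1\le J$, where levels $k-1$ and $k$ agree; so $f^*=f_{k-1}$ was applied.)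

Now compare with the orbit of Lemma 6(ii) for $\xi=x_J$, by Lemma 4(i) with $\nu=0$. Here $\Delta y_{-N}=\tau^N(g+sA)-\tau^Ng=\tau^NsA$ and $y_J=\Phi(x_J)+\Delta y_J$. So
$$y_{J+1}=y_J+\hat e_J^*(x_J)=y^\circ+\Delta y_J,\qquad|y_{J+1}-y^\circ|\le(1+\kappa)\big(1+\tfrac t4\big)q^N|s|\le\tfrac18q^Ng=\tfrac18|y^\circ| .$$
Thus $b_{J+1}$ lies in the interior of the exit disc
$$\Gamma'=\{\beta_{J+1}+\tau^{J+1}y:|y-y^\circ|\le\tfrac14|y^\circ|\}\subset\hat B_{J+1},$$
which is disjoint from $B_{J+1}^k$, where $|y|\le\frac12|y^\circ|$. Let $E$ be the time with $z_E=b_{J+1}$.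

**Step 6: mirror.** We undo the deformation as in Section 2. For $n\le m\le E-1$ let $K_m$ be the following compact convex set, which contains $z_m(U)$ in its interior for all $U\in P(1+\frac t4)$:

* $\Delta_i$ for $m=n+i$, $0\le i<p$;
* $\Gamma$ for $m=n+p$;
* $\{\beta_j+\tau^jy:y\in Y_j\}$ if $z_m=b_j$, $-N<j\le J$;
* $\alpha_j+\tau^j\{|\operatorname{Re}x|\le1,\ -1\le\operatorname{Im}x\le H\}$ if $z_m=a_j$, $-N\le j\le J$, with $H=\frac18\log\frac3t+1$.

The value of $H$ is large enough: $|1+t-\bar\omega A|\le2+\frac54t<3$ and $|x_j-x(A)|\le\frac18+\kappa$. On a neighbourhood of each $K_m$ the function $f^*$ is already defined and holomorphic. Put $M_0=0$ and choose $M_1,\dots,M_{E-n}$ so that the sets $K_i^*:=M_i+\tau^iK_{E-i}$, $1\le i\le E-n$, lie in distinct unused positions. Set $f^*=M_1$ near $\Gamma'$ and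
$$f^*(M_i+\tau^iz)=M_{i+1}-\tau M_{i-1}-\tau^if^*(z)\qquad(z\text{ near }K_{E-i},\ 1\le i\le E-n).$$
Here $M_{E-n+1}$ is chosen last, as follows. First choose $R_{k+1}\ge\max(k+1,R+1)$ such that $B(0,R_{k+1}-1)$ contains $z_m(U)$ for all $n\le m\le E$, $U\in P(1+\frac t4)$, and all $K_i^*$, $1\le i\le E-n$. Then choose $M_{E-n+1}$ so that $\{M_{E-n+1}+\tau^{E-n+1}(c_{-1}+\sigma_{-1}u):|u|\le2\}$ lies in an unused $\Lambda_d$ disjoint from $\bar B(0,R_{k+1})$. We claim
$$z_{E+i}=M_i+\tau^iz_{E-i},\qquad0\le i\le E-n+1.\tag{6}$$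
This is clear for $i=0$, and for $i=1$ because $z_E\in\Gamma'$. Inductively, for $1\le i\le E-n$,
$$z_{E+i+1}=M_{i+1}-\tau M_{i-1}-\tau^if^*(z_{E-i})+\tau\big(M_{i-1}+\tau^{i-1}z_{E-i+1}\big)=M_{i+1}+\tau^i\big(z_{E-i+1}-f^*(z_{E-i})\big),$$
and the last bracket is $\tau z_{E-i-1}$ by (1), which gives (6) for $i+1$.

Put $n_k=2E-n+1$. By (6),
$$(z_{n_k},z_{n_k-1})=\big(M_{E-n+1}+\tau^{E-n+1}(c_{-1}+\sigma_{-1}U_{a'}),\ M_{E-n}+\tau^{E-n}(c_0+\sigma_0U_a)\big)=:L_k(U)\tag{7}$$
for all $U\in P(1+\frac t4)$. This $L_k$ has the required form, and the second half of (I2) holds by the choice of $M_{E-n+1}$. Denote the planned orbits by $z_m^*(U)$, $n-1\le m\le n_k$; they depend continuously on $U$.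

## 10. Realising the plan by an entire function

**Step 7: the set and the approximation.** Now $f^*$ is replaced by an entire function. Let $\mathcal E_k$ be the union of $\bar B(0,R)$, all $A_j^k,B_j^k$, the $\Delta_i$ $(0\le i<p)$, $\Gamma$, $\Gamma'$ and the $K_i^*$ $(1\le i\le E-n)$. The pieces other than the ball are pairwise disjoint, closed, convex and locally finite. The ball meets only lane pieces on which $f^*=f_{k-1}$, and finitely many of them; it misses $A_J$, $\Gamma\subset\hat B_{-N}$, $\Gamma'\subset\hat B_{J+1}$ and the positions used. So $f^*$ is well defined and holomorphic near $\mathcal E_k$. Lemma 2 gives an entire $f_k$ with $|f_k-f^*|<\varpi$ on $\mathcal E_k$ for any prescribed positive $\varpi$ that is constant on each piece not meeting the ball and constant on the union of the ball with the pieces meeting it. The requirements on $\varpi$ follow as (W1), (W2), (W3); each bounds $\varpi$ on each piece by a positive number.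

**Step 8: (B1) and (B2) survive.** This needs smallness relative to the sizes in (B1).

(W1) For $A_j^k$ let $d_j=1$ if $j\notin\{J_i\}$ and $d_{J_i}=s_i-r_i=2^{-i-2}$. Require $\varpi\le q^{j+1}d_j2^{-k-1}\cdot(\text{right side of (B1) for }\varepsilon_j)$ on $A_j^k$, and also $\varpi\le2^{-k-1}(1-q)^2/64$ if $j\le-1$. For $B_j^k$ let $d_j'=\min(1,\text{distance from }Y_j\text{ to the complement of }\{y:\beta_j+\tau^jy\in B_j^k\})>0$ and require $\varpi\le q^jd_j'2^{-k-1}\cdot(\text{right side of (B1) for }\eta_j)$ on $B_j^k$.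

The consequence is:

(R1) (B1), (B2) hold for $f_k$ at level $k$ with factor $\lambda_k$.

Indeed for $j\ne J$ we have $f^*=f_{k-1}$ on $A_j^k$, and $f^*=f_{k-1}$ on all $B_j^k$, and the cores of level $k$ are contained in those of level $k-1$. So the bounds hold for $f^*$ with factor $\lambda_{k-1}$. For $j=J$, Step 2 gives $\varepsilon_J^*\le\kappa2^{-k-5}=\frac12\kappa2^{-k-4}$ and $\frac12\le\lambda_{k-1}$. By Cauchy's estimate with radii $d_j,d_j'$ the passage from $f^*$ to $f_k$ adds at most $2^{-k-1}$ times the right-hand side, and $\lambda_{k-1}+2^{-k-1}=\lambda_k$.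

**Step 9: (B3) survives and (B3)$_k$ is created.** This is where the correction of Step 2 becomes a property of $f_k$.

(W2) For $1\le i\le k$ and all $-N_i\le j\le J_i$ require $|\hat e_j[f_k]-\hat e_j^*|\le\nu_i$ on $X_j$ and $|\hat d_j[f_k]-\hat d_j^*|\le\nu_i$ on $Y_j$, where $(3(N_i+J_i+1)+1)\nu_i\le2^{-k-1}|y_i^\circ|/32$. Here $\hat e_j^*,\hat d_j^*$ belong to $f^*$. These are finitely many conditions.

The consequence is:

(R2) (B3)$_i$, $i\le k$, hold for $f_k$ with factor $\lambda_k$.

We argue for $i=1,\dots,k$ successively. Given (B3)$_{i'}$ for $i'<i$, Lemma 6(ii) for $f_k$ at level $k$ with $l=i$, $N=N_i$ gives, for each $\xi\in S_{r_i}$, a lane orbit of $f_k$ from $-N_i$ to $J_i$ with $y_{-N_i}=y_i^\circ$, $x_{J_i}=\xi$.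

If $i<k$, compare it by Lemma 4(i) with the orbit of $f_{k-1}$ in (B3)$_i$. The cores involved are the same at both levels and $f^*=f_{k-1}$ on the pieces involved. Since $\Delta y_{-N_i}=0$ and $\Delta x_{J_i}=0$, the quantity $y_{J_i}+\hat e_{J_i}(\xi)$ changes by at most $(3(N_i+J_i+1)+1)\nu_i$. So the bound becomes $(\lambda_{k-1}+2^{-k-1})|y_i^\circ|/32=\lambda_k|y_i^\circ|/32$.

If $i=k$, compare it by Lemma 4(i) with the orbit of $f_{k-1}$ that defines $\Phi(\xi)$. The cores $X_j$, $j<J$, and $Y_j$, $j\le J$, are the same at both levels, and on the corresponding pieces $f^*=f_{k-1}$. We get $|y_J-\Phi(\xi)|\le3(N+J+1)\nu_k$. As $\Phi+\hat e_J^*=y^\circ$,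
$$|y_J+\hat e_J[f_k](\xi)-y^\circ|\le|y_J-\Phi(\xi)|+|\hat e_J[f_k](\xi)-\hat e_J^*(\xi)|\le(3(N+J+1)+1)\nu_k\le\lambda_k\tfrac{|y^\circ|}{32}.$$

**Step 10: the true orbits follow the plan.** For $v\in Q_{k-1}$ let $v_m=F_{k-1}^m(v)$ for $0\le m\le n$ and $v_m=(z_m^*,z_{m-1}^*)(\theta_{k-1}(v))$ for $n\le m\le n_k$. The definitions agree at $m=n$ because $F_{k-1}^n(v)=L_{k-1}(\theta_{k-1}(v))$, and $\theta_{k-1}(v)\in P(1+\xi_{k-1})\subset P(1+\frac t{16})$. This is an orbit of $(z,w)\mapsto(f^*(z)+\tau w,z)$, and the first coordinates of $v_m$, $0\le m<n_k$, $v\in Q_{k-1}$, lie in a compact set $Z\subset\operatorname{int}\mathcal E_k$. For $m<n$ this is (I2) of stage $k-1$, and $f^*=f_{k-1}$ there. For $n\le m<n_k$ the point $z_m^*$ lies in the interior of a piece, and its values over the compact set $P(1+\frac t{16})$ form a compact set.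

Choose $\eta>0$ such that the closed $\eta$-neighbourhood $Z'$ of $Z$ lies in $\operatorname{int}\mathcal E_k$. It meets finitely many pieces; let $\varpi_0$ be the largest value of $\varpi$ on them. Let $\mu^*$ be the modulus of continuity of $f^*$ on $Z'$. If $\|F_k^m(v)-v_m\|\le e_m\le\eta$ and $m<n_k$, then both first coordinates lie in $Z'$ and
$$\|F_k^{m+1}(v)-v_{m+1}\|\le\max\big(e_m,\ \varpi_0+\mu^*(e_m)+qe_m\big)=:e_{m+1}.$$
Starting from $e_0=0$, all $e_m$, $m\le n_k$, tend to $0$ as $\varpi_0\to0$. So for every $\epsilon>0$, if $\varpi$ is small enough on finitely many pieces, $\|F_k^m(v)-v_m\|<\epsilon$ for all $v\in Q_{k-1}$, $0\le m\le n_k$.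

(W3) Require this with $\epsilon=\epsilon_k<2^{-k-2}$ so small that $\|L_k^{-1}V-L_k^{-1}V'\|<\xi_k$ whenever $\|V-V'\|<\epsilon_k$. Also require $\varpi<2^{-k}$ on $\bar B(0,R)$.

The consequences are:

* (R3) $|f_k-f_{k-1}|<2^{-k}$ on $\bar B(0,R_k)$. For $v\in Q_{k-1}$: $\|F_k^m(v)-F_{k-1}^m(v)\|<2^{-k-1}$ for $0\le m\le n_{k-1}$, and $\|F_k^m(v)-(z_m^*,z_{m-1}^*)(\theta_{k-1}(v))\|<\frac14$ for $n_{k-1}\le m\le n_k$.
* (R4) $\|\theta_k-\theta_{k-1}\|<\xi_k$ on $Q_{k-1}$. Indeed $v_{n_k}=L_k(\theta_{k-1}(v))$ by (7), and $\theta_k(v)=L_k^{-1}F_k^{n_k}(v)$.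
* (R5) For $v\in Q_{k-1}$ the first coordinates of $F_k^m(v)$, $0\le m<n_k$, stay in a compact subset of $B(0,R_{k+1})$. Indeed those of $v_m$ lie in a compact subset of $B(0,R_{k+1}-1)$, since $R_{k+1}\ge R_k+1$ and by the choice of $R_{k+1}$.

**Step 11: $Q_k\subset Q_{k-1}$.** Nesting gives a limit set and completes (I2). Let $\psi=\theta_k\theta_{k-1}^{-1}$, a bijection of $\mathbb C^2$ with $\|\psi-\mathrm{id}\|<\xi_k$ on $P(1+\xi_{k-1})$ by (R4). For $u'\in P(1+\xi_k)$ the continuous map $u\mapsto u'-(\psi(u)-u)$ sends $P(1+\xi_{k-1})$ into $P(1+2\xi_k)\subset P(1+\xi_{k-1})$. By Brouwer's theorem it has a fixed point $u$, i.e. $\psi(u)=u'$. So $\psi^{-1}(P(1+\xi_k))\subset P(1+\xi_{k-1})$, and applying $\theta_{k-1}^{-1}$ gives $Q_k\subset Q_{k-1}$.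

Hence (I1) holds by (R1), (R2); (I2) holds by (R5), Step 11 and the choice of $M_{E-n+1}$; (I3) is clear, as each stage uses finitely many positions. The induction is complete.

## 11. The limit function and the domain $\Omega$

**Step 1: the limit $f$.** By (R3) and $R_k\ge k$, $f_k\to f$ locally uniformly with $f$ entire. Put $F(z,w)=(f(z)+\tau w,z)=(f(z)-\delta w,z)$.

**Step 2: $f$ is transcendental.** At every level $S_2\subset X_j$ and $\varepsilon_j\le\kappa$. So in the limit $|f-h|\le q^{j+1}\kappa$ on $\alpha_j+\tau^jS_2$ for $j\ge0$. Thus $f$ is bounded on an unbounded half-strip, and if $f$ is a polynomial, then $f\equiv c$. But then $|\beta_{j+1}-\tau\beta_j-c|\le1$ for all $j\ge0$, so $|\beta_{j+1}|\le q|\beta_j|+|c|+1$ and $(\beta_j)_{j\ge0}$ is bounded. This contradicts the local finiteness of the pairwise disjoint discs $\hat B_j$.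

**Step 3: the limit coordinate $\theta_\infty$.** It will tell interior from boundary. Let $Q=\bigcap_kQ_k$, a compact set. Since the $Q_i$ decrease and $\xi_{i+1}\le\xi_i/4$, (R4) gives
$$\|\theta_l-\theta_k\|\le\sum_{k<i\le l}\xi_i\le2\xi_{k+1}\quad\text{on }Q_{l-1},\ l>k.\tag{8}$$
So $\theta_k\to\theta_\infty$ uniformly on $Q$. The limit is continuous, and $\|\theta_\infty\|\le1$ because $\|\theta_k\|\le1+\xi_k$ on $Q$. Define
$$\Omega=\{v\in Q:\|\theta_\infty(v)\|<1\}.$$

**Step 4: $\Omega$ is open.** Let $v\in\Omega$, $\|\theta_\infty(v)\|\le1-4\zeta$ with $0<\zeta<\frac14$. Choose $k$ with $2\xi_{k+1}<\zeta$. By (8), $\|\theta_k(v)\|<1-3\zeta$, and there is an open neighbourhood $W$ of $v$ with $\|\theta_k\|<1-2\zeta$ on $W$; so $W\subset Q_k$. If $l>k$, $W\subset Q_{l-1}$ and $\|\theta_{l-1}\|<1-2\zeta+\sum_{k<i<l}\xi_i$ on $W$, then by (R4) $\|\theta_l\|<1-2\zeta+\sum_{k<i\le l}\xi_i<1-\zeta$ on $W$, so $W\subset Q_l$. By induction $W\subset Q$ and $\|\theta_\infty\|\le1-\zeta$ on $W$, so $W\subset\Omega$.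

**Step 5: $\Omega$ is biholomorphic to $\mathbb D^2$.** The maps $\theta_k^{-1}$ send $P(1)$ into $Q_k\subset Q_0$, a bounded set. By Montel's theorem a subsequence converges locally uniformly on $\mathbb D^2$ to a holomorphic $\chi$, with values in $\bigcap_kQ_k=Q$. For fixed $m$ and $k>m$, (8) at the point $\theta_k^{-1}(u)\in Q_k$ gives $\|\theta_m(\theta_k^{-1}(u))-u\|\le2\xi_{m+1}$. Letting $k\to\infty$ along the subsequence, and then $m\to\infty$, we get $\theta_\infty(\chi(u))=u$. So $\chi$ maps $\mathbb D^2$ injectively into $\Omega$. If $v\in\Omega$, then $\theta_k(v)\to\theta_\infty(v)\in\mathbb D^2$ and $v=\theta_k^{-1}(\theta_k(v))\to\chi(\theta_\infty(v))$ along the subsequence; so $\chi$ is onto. Its inverse $\theta_\infty|_\Omega$ is holomorphic, as a uniform limit of holomorphic maps. Thus $\chi:\mathbb D^2\to\Omega$ is biholomorphic. In particular $\Omega$ is non-empty and connected, and it is bounded as $\Omega\subset Q_0$.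

**Step 6: orbits of $F$ follow all plans.** Let $v\in Q$ and $m\le n_k$. By (R3), $\|F_l^m(v)-F_{l-1}^m(v)\|<2^{-l-1}$ for all $l>k$, and $F_l^m(v)\to F^m(v)$ because $f_l\to f$ locally uniformly. So $\|F^m(v)-F_k^m(v)\|\le\sum_{l>k}2^{-l-1}\le1$, and with the last part of (R3)
$$\|F^m(v)-(z_m^*,z_{m-1}^*)(\theta_{k-1}(v))\|\le2,\qquad n_{k-1}\le m\le n_k,\tag{9}$$
where $z^*$ is the planned orbit of stage $k$.

## 12. Boundary points return, interior points escape

**Step 1: points of $Q\setminus\Omega$ do not escape.** Let $v\in Q$ with $\|\theta_\infty(v)\|=1$, say $|(\theta_\infty(v))_\iota|=1$. In each block there is $k$ with $\iota_k=\iota$ and $|(\theta_\infty(v))_\iota-\omega_k|\le t_k/8$. By (8), $\|\theta_{k-1}(v)-\theta_\infty(v)\|\le2\xi_k\le\frac12\xi_{k-1}\le t_k/32$. So the coordinate $A=(\theta_{k-1}(v))_\iota$ satisfies $|A-\omega_k|\le t_k/4$. Then $w=(1+t_k-\bar\omega_kA)/t_k$ satisfies $|w-1|=|\omega_k-A|/t_k\le\frac14$. Hence $|\log|w||\le\log\frac43<0.3$ and $|x(A)|\le\frac18(0.3+\frac\pi2)<\frac14$.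 In the planned orbit of stage $k$, $|x_0|\le\frac14+\frac18+\kappa<1$, and $|o_0|\le1$ since $y_0\in Y_0$. At the time $m$ of stage $k$ when $(z_m^*,z_{m-1}^*)=(a_0,b_0)$ we therefore have $|a_0-\alpha_0|\le1$ and $|b_0-\beta_0|\le1$. By (9),
$$\|F^m(v)\|\le C:=\max(|\alpha_0|,|\beta_0|)+3 .$$
This happens once in every block, so $\liminf_m\|F^m(v)\|\le C$.

**Step 2: $F^m\to\infty$ locally uniformly on $\Omega$.** Let $\zeta>0$ and consider $v\in Q$ with $\|\theta_\infty(v)\|\le1-2\zeta$. By (8), $\|\theta_{k-1}(v)\|\le1-\zeta$ for $k\ge k(\zeta)$. During stage $k$ then $|1+t_k-\bar\omega_kA|\ge\zeta$, and all $x_j$ are within $\frac18+\kappa$ of $x(A)$, so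
$$\operatorname{Im}x_j\ge h_k:=\tfrac18\log\tfrac\zeta{t_k}-1\to\infty .$$
Let $\mu(h)=\inf\{|\alpha_j+\tau^jx|:j\in\mathbb Z,\ x\in S_1,\ \operatorname{Im}x\ge h\}$. Then $\mu(h)\to\infty$ as $h\to\infty$: given $R$, only finitely many $A_j$ meet $\bar B(0,R)$, and for these $|\alpha_j+\tau^jx|\ge q^jh-|\alpha_j|$. For the planned orbit of stage $k$, with $n,p,E$ of that stage:

* for $n\le m\le n+p$, $z_m^*\in\Delta_{m-n}$ or $z_m^*\in\Gamma$, so $|z_m^*|>R_k$;
* for $n+p<m\le E$, the pair $(z_m^*,z_{m-1}^*)$ is $(a_j,b_j)$ or $(b_{j+1},a_j)$ with $x_j\in S_1$, and $|a_j|\ge\mu(h_k)$;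
* for $E<m\le n_k$, $z_m^*\in K_{m-E}^*$ or (for $m=n_k$) $z_m^*$ is in the last disc, so $|z_m^*|>R_k$.

By (9), $\|F^m(v)\|\ge\min(R_k,\mu(h_k))-2$ for $n_{k-1}\le m\le n_k$. This tends to $\infty$ with $k$, uniformly on $\{v\in Q:\|\theta_\infty(v)\|\le1-2\zeta\}$. Every compact subset of $\Omega$ lies in such a set, as $\theta_\infty$ is continuous. This is clause 1 of Theorem 1.

## 13. Components of $I_F$ and of the Fatou set

**Step 1: $\Omega$ is a bounded component of $I_F$.** We have $\Omega\subset I_F$ and $(Q\setminus\Omega)\cap I_F=\emptyset$. Since $Q$ is closed and $\Omega\subset Q$ is open, $\partial\Omega\subset Q\setminus\Omega$. With Step 1 of Section 12 this gives clause 2. Let $\mathcal C$ be the component of $I_F$ that contains a point of $\Omega$. Then $\mathcal C\cap\Omega=\mathcal C\cap Q$ is non-empty and both open and closed in $\mathcal C$, so $\mathcal C\subset\Omega$. As $\Omega$ is connected and contained in $I_F$, $\mathcal C=\Omega$, which is bounded.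

**Step 2: the images are distinct bounded components.** Since $F$ is a homeomorphism of $\mathbb C^2$ with $F(I_F)=I_F$, each $F^n(\Omega)$, $n\in\mathbb Z$, is a component of $I_F$. It is bounded because $\overline\Omega$ is compact. If $F^n(\Omega)=F^m(\Omega)$ with $n\ne m$, then $F^l(\Omega)=\Omega$ for some $l\ge1$, and for $v\in\Omega$ the points $F^{lj}(v)\in\Omega$ are bounded, contradicting escape.

**Step 3: $\Omega$ is a wandering Fatou component.** By clause 1, $\Omega$ lies in the Fatou set. Suppose $v\in\partial\Omega$ had a connected neighbourhood $V$ on which the iterates are normal. By clause 2 choose $m_j\to\infty$ with $\|F^{m_j}(v)\|$ bounded. No subsequence of $F^{m_j}$ can converge locally uniformly on $V$ to a map into $\mathbb C^2$, because it diverges on $V\cap\Omega\ne\emptyset$. None can diverge locally uniformly, because it is bounded at $v$. This is a contradiction, so $\partial\Omega$ misses the Fatou set. The component of the Fatou set containing $\Omega$ is connected and does not meet $\partial\Omega$,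 hence equals $\Omega$. As $F$ is an automorphism, the identities $F^{m}=F^{m+1}\circ F^{-1}$ and $F^m=F^{m-1}\circ F$ show that normality near $p$ is equivalent to normality near $F(p)$. So all $F^n(\Omega)$ are Fatou components, and they are pairwise distinct by Step 2. This completes the proof of Theorem 1. $\blacksquare$
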